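\title{Divergence of all Poincar\'e--Dulac normal forms at elliptic CR singularities in $\mathbb{C}^4$}

\begin{abstract}
Let $M\subset\mathbb{C}^{2p}$ be a real analytic higher order perturbation of a product of $p$ Bishop quadrics whose complexification has the maximal number of deck transformations. Such an $M$ determines a reversible holomorphic map $\sigma$. We show that for $p=2$ and every non-resonant pair of elliptic Bishop invariants there are such $M$ for which every Poincar\'e--Dulac normal form of $\sigma$ diverges; no Diophantine or Liouville condition is needed. This answers a question posed by Gong and Stolovitch, and the same holds for every $p\ge2$. The obstruction is the curve of critical values of the exponent map of the normal form. As a complement we show that for $p=2$ a convergent normal form exists whenever the exponent map has an invertible linear part.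
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{CR singularities and the reversible map}

Let $M$ be a germ at $0$ of a real analytic submanifold of $\mathbb{C}^n$ of real dimension $n$, and let $J$ be multiplication by $i$. If $T_0M\cap JT_0M=0$, the complexification of a real analytic parametrization of $M$ is a biholomorphism that takes $\mathbb{R}^n$ to $M$, so $M$ has no local invariants. Invariants appear at CR singularities, where the dimension of the complex tangent space $T_xM\cap JT_xM$ jumps. We consider the extreme case: $n=2p$ and the complex tangent space at $0$ has the maximal dimension $p$. Write $z=(z',z'')\in\mathbb{C}^p\times\mathbb{C}^p$ and assume that $M$ is a higher order perturbation of a product of $p$ Bishop quadrics,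
\begin{equation}\label{eq:M}
z_{p+j}=\varphi_j(z',\bar z')=|z_j|^2+\gamma_j(z_j^2+\bar z_j^2)+O(3),\qquad \gamma_j\ne0,\quad 1\le j\le p .
\end{equation}
The $\gamma_j$ are the \emph{Bishop invariants}. The $j$-th factor is \emph{elliptic} if $0<\gamma_j<1/2$; its quadratic form $(1+2\gamma_j)(\operatorname{Re}z_j)^2+(1-2\gamma_j)(\operatorname{Im}z_j)^2$ is then positive definite. We say that $M$ has \emph{pure elliptic} complex tangent if every factor is elliptic.

Replacing $\bar z$ by an independent variable $w$ gives the \emph{complexification}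
\[
\mathcal{M}=\{(z,w)\in\mathbb{C}^n\times\mathbb{C}^n:\ z''=\varphi(z',w'),\ w''=\bar\varphi(w',z')\},
\]
where $\bar\varphi$ is the series with conjugated coefficients. It is a complex manifold of dimension $2p$ with coordinates $(z',w')$. It carries the anti-holomorphic involution $\rho(z,w)=(\bar w,\bar z)$, whose fixed-point set is a copy of $M$, and the projection $\pi_1(z,w)=z$. For a single quadric, a fiber of $\pi_1$ is found by solving $z_2=z_1w_1+\gamma(z_1^2+w_1^2)$ for $w_1$; because $\gamma\neq0$ there are two roots, exchanged by $w_1\mapsto-w_1-z_1/\gamma$. In general $\pi_1$ is a branched covering of degree $2^p$. A \emph{deck transformation} is a germ of biholomorphism $f$ of $(\mathcal{M},0)$ with $\pi_1\circ f=\pi_1$. We assume that $\pi_1$ admits the maximal number $2^p$ of deck transformations. They are then generated by commuting involutions $\tau_{11},\dots,\tau_{1p}$, namely the deck transformations whose fixed-point set has codimension $1$ (see Lemma~\ref{lem:deck}). Put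
\[
\tau_1=\tau_{11}\cdots\tau_{1p},\qquad \tau_2=\rho\tau_1\rho,\qquad \sigma=\tau_1\tau_2 .
\]
The holomorphic map $\sigma$ is \emph{reversible}: $\tau_1\sigma\tau_1=\sigma^{-1}$. A biholomorphism $h$ from $M$ to another such submanifold induces the map $(z,w)\mapsto(h(z),\bar h(w))$ of complexifications, which intertwines $\rho$ and the deck groups. So the conjugacy class of $\sigma$ is a holomorphic invariant of $M$.

The linear part $S$ of $\sigma$ at $0$ has eigenvalues $\mu_1^{\pm1},\dots,\mu_p^{\pm1}$, and $M$ is \emph{non-resonant} if $\mu^Q\ne1$ for all $Q\in\mathbb{Z}^p\setminus\{0\}$. In the elliptic case let $\lambda_j>1$ be the root of $\gamma_j=\lambda_j/(1+\lambda_j^2)$. (The equation $\gamma\lambda^2-\lambda+\gamma=0$ has two positive roots with product $1$.) Then $\mu_j=\lambda_j^2$, and non-resonance means that $\log\lambda_1,\dots,\log\lambda_p$ are linearly independent over $\mathbb{Q}$.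

A \emph{Poincar\'e--Dulac normal form} of $\sigma$ is any map $\Psi^{-1}\sigma\Psi$ that commutes with $S$, where $\Psi$ is a formal biholomorphism with arbitrary linear part. We ask whether the normal form can be chosen convergent; the conjugacy $\Psi$ is allowed to diverge. If all normal forms diverge, the formal conjugacy class of $\sigma$ has no convergent representative that commutes with $S$, although it has the convergent representative $\sigma$.

\subsection{The question}

Two results are known. For $p=1$ (surfaces in $\mathbb{C}^2$, Moser--Webster) a convergent normal form can always be achieved. For $p=3$ there is a non-resonant real analytic submanifold of $\mathbb{C}^6$ with pure elliptic complex tangent such that all Poincar\'e--Dulac normal forms of its map $\sigma$ diverge. The remaining low dimension is the subject of the following problem, posed in \cite{GS}.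
\begin{quote}
\emph{Is there a non-resonant real analytic submanifold of $\mathbb{C}^4$ as above, with pure elliptic complex tangent, such that all Poincar\'e--Dulac normal forms of $\sigma$ diverge?}
\end{quote}

To see what is at stake, introduce linear coordinates $x=(\xi,\eta)$ on $\mathcal{M}$ by
\begin{equation}\label{eq:coord}
z_j=i(\xi_j+\lambda_j\eta_j),\qquad w_j=-i(\eta_j+\lambda_j\xi_j),\qquad 1\le j\le p,
\end{equation}
and put $\zeta_j=\xi_j\eta_j$. In these coordinates $S=\operatorname{diag}(\mu_1,\dots,\mu_p,\mu_1^{-1},\dots,\mu_p^{-1})$. For a formal map $F=(F_1,\dots,F_p)$ of $\zeta$ with $F(0)=0$ let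
\begin{equation}\label{eq:NF}
N_F:\quad \xi_j\mapsto\mu_je^{F_j(\zeta)}\xi_j,\qquad \eta_j\mapsto\mu_j^{-1}e^{-F_j(\zeta)}\eta_j .
\end{equation}
We call $F$ the \emph{exponent} of $N_F$; the map $N_F$ converges if and only if $F$ does. Reversibility forces $\sigma$ to be formally conjugate to some $N_F$ (Lemma~\ref{lem:reversible}). The exponent is far from unique: rescaling $\xi_j$ by a unit $U_j(\zeta)$ replaces $F$ by $F\circ\chi$ with $\chi_j=\zeta_jU_j$. Thus $p$ arbitrary series in $p$ variables act on the $p$ series $F_j$, and one expects that only data in fewer variables survive. For $p=2$ the obvious surviving data are the images of the two coordinate axes under $F$, and Theorem~\ref{thm:C} below shows that they converge, and that they suffice to build a convergent normal form when $\det F'(0)\neq0$. One would therefore guess that the answer is no. It is yes, because a degenerate $F$ has a third invariant curve.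

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $\gamma_1,\gamma_2\in(0,1/2)$, let $\lambda_j>1$ be the root of $\gamma_j=\lambda_j/(1+\lambda_j^2)$, and assume $\log\lambda_1/\log\lambda_2\notin\mathbb{Q}$. There is a family $M_\varepsilon\subset\mathbb{C}^4$, $\varepsilon\in\mathbb{R}$, of real analytic higher order perturbations of $z_{2+j}=|z_j|^2+\gamma_j(z_j^2+\bar z_j^2)$, $j=1,2$, such that $\pi_1$ has the maximal number $4$ of deck transformations and, for all $\varepsilon\in[-1,1]$ outside a set that is meager and polar (so of Hausdorff dimension $0$), all Poincar\'e--Dulac normal forms of the map $\sigma_\varepsilon$ of $M_\varepsilon$ diverge.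
\end{theorem}

Every non-resonant elliptic pair is realized; no Diophantine or Liouville condition enters. Polar sets are recalled in Section~\ref{sec:most}.

\begin{theorem}\label{thm:B}
For every $p\ge2$ and every non-resonant $(\gamma_1,\dots,\gamma_p)\in(0,1/2)^p$ there is a real analytic $M\subset\mathbb{C}^{2p}$ of the form \eqref{eq:M}, with these Bishop invariants and $2^p$ deck transformations, such that all Poincar\'e--Dulac normal forms of its map $\sigma$ diverge.
\end{theorem}

Among all normal forms one is singled out by requiring that $\Psi$ be tangent to the identity and contain no resonant monomial of order $\ge2$; this is the \emph{normalized normal form} of Lemma~\ref{lem:normalized}.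

\begin{theorem}\label{thm:C}
Let $M\subset\mathbb{C}^4$ be of the form \eqref{eq:M}, with $4$ deck transformations, non-resonant and pure elliptic. In the coordinates \eqref{eq:coord} the normalized normal form of $\sigma$ is $N_F$ for a formal map $F$, and $F(\zeta_1,0)$, $F(0,\zeta_2)$ converge. If $\det F'(0)\ne0$, then $\sigma$ has a convergent Poincar\'e--Dulac normal form, namely $N_H$ with $H(\zeta)=F(\zeta_1,0)+F(0,\zeta_2)$.
\end{theorem}

So an example as in Theorem~\ref{thm:A} must have $\det F'(0)=0$. Theorem~\ref{thm:C} is not used in the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.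

\medskip\noindent\textbf{Conventions.} From now on all Bishop invariants are elliptic. Formal maps fix $0$, and $O(k)$ denotes terms of order $\ge k$. Juxtaposition of maps is composition. The monomial $\xi^a\eta^b$ has \emph{weight} $a-b\in\mathbb{Z}^p$; for a series $u$ in $x$, $u_Q$ is the sum of its terms of weight $Q$, and $\langle u\rangle=u_0$ is a series in $\zeta$. The Jacobian determinant of a map $F$ of $\zeta$ is $J_F$.

\section{Two models}\label{sec:models}

The proof of Theorem~\ref{thm:A} combines two mechanisms. Each is visible in a computation of a few lines.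

\subsection{What a change of normal form cannot change}\label{sec:model1}

Call a formal map $\chi$ of $(\mathbb{C}^p,0)$ \emph{admissible} if $\chi_j=\zeta_jU_j(\zeta)$ with units $U_j$. Proposition~\ref{prop:reduction} shows: if $\sigma$ is formally conjugate to $N_F$ and $J_F\not\equiv0$, then $\sigma$ has a convergent normal form if and only if $F\circ\chi$ converges for some admissible $\chi$.

For $p=1$ and $F\neq0$ write $F=c\,\zeta^k(1+O(1))=c\,\beta(\zeta)^k$ with $\beta=\zeta(1+O(1))^{1/k}$. Then $\chi=\beta^{-1}$ is admissible and $F\circ\chi=c\,\zeta^k$. No series, however divergent, is an obstruction.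

For $p=2$ put $s=\zeta_1+\zeta_2$, $y=\zeta_1-\zeta_2$, let $\phi(s)=O(1)$ be a formal series, and consider
\[
F=\big(2y^2+\zeta_1\zeta_2\,\phi(s),\ 2s\big).
\]
On both axes $F$ is a polynomial. Since $\zeta_1\zeta_2=(s^2-y^2)/4$, we have $F_1=y^2(2-\phi/4)+s^2\phi/4$ and
\[
J_F=2(\partial_{\zeta_1}-\partial_{\zeta_2})F_1=4\,\partial_yF_1=y\,(16-2\phi).
\]
So $F$ folds the plane along the diagonal $y=0$, and the curve of critical values is $s\mapsto(s^2\phi(s)/4,\,2s)$. Composition on the right with an invertible $\chi$ moves the critical curve but not its image. If $F\circ\chi$ converged, its critical curve and the image of that curve would be analytic, and $\phi$ would converge. Hence for divergent $\phi$ no $F\circ\chi$ converges. Section~\ref{sec:fold} makes this argument precise for general folds.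

\subsection{How a resonance enters the normal form}\label{sec:model2}

It remains to see how a convergent $\sigma$ can have a divergent curve of critical values. Consider the map of one variable
\[
\theta\mapsto\theta+\omega+\varepsilon w(\theta),\qquad w(\theta)=a(e^{\theta}+e^{-\theta}),\qquad e^{2\omega}\neq1,
\]
and conjugate it, modulo $\varepsilon^3$, to a translation $\theta\mapsto\theta+\omega+\varepsilon^2G$ by $\theta\mapsto\theta+\varepsilon u+\varepsilon^2u_2$, with $u,u_2$ Laurent polynomials in $e^\theta$. The terms in $\varepsilon$ and $\varepsilon^2$ give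
\[
u(\theta+\omega)-u(\theta)=w(\theta),\qquad u_2(\theta+\omega)-u_2(\theta)=w'(\theta)u(\theta)-G .
\]
The first equation is solved by $u=ae^{\theta}/(e^\omega-1)+ae^{-\theta}/(e^{-\omega}-1)$. The second is solvable exactly when $G$ is the constant term of $w'u$, that is,
\[
G=a^2\Big(\frac1{e^{-\omega}-1}-\frac1{e^{\omega}-1}\Big)=-a^2\coth\frac\omega2 .
\]
At first order the small denominator appears only in the conjugacy $u$. At second order it appears in the normal form itself, as a pole at $\omega=0$.

This model sits inside $\mathbb{C}^4$ as follows. Take $m=\xi_1^k\eta_2^q$ and $m'=\eta_1^k\xi_2^q$. On a level set of $\zeta$ the product $mm'=\zeta_1^k\zeta_2^q=a^2$ is constant, so $m=ae^\theta$, $m'=ae^{-\theta}$, and $N_F$ translates $\theta$ by $\omega=k(\log\mu_1+F_1)-q(\log\mu_2+F_2)$. For $F=(2y^2,2s)$ and $y=0$ this is $\omega=k\log\mu_1-q\log\mu_2-2qs$. Given $q$, choose $k$ with $0<k\log\mu_1-q\log\mu_2\le\log\mu_1$. Then $\omega$ vanishes at some $s\le(\log\mu_1)/2q$. These zeros accumulate at $0$ as $q\to\infty$ for every pair $\mu_1,\mu_2$,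 which is why no arithmetic condition is needed. The factor $a^2=\zeta_1^k\zeta_2^q$ vanishes on the axes, in agreement with Theorem~\ref{thm:C}, but not on the diagonal.

\subsection{What remains to be done}

The perturbation must come from a submanifold (Section~\ref{sec:inv}), and all normal forms, with arbitrary linear part of the conjugacy, must be described (Section~\ref{sec:formal}). The family is built in Section~\ref{sec:family}. In Section~\ref{sec:second} we compute the $\varepsilon^2$-coefficient of its curve of critical values and exclude cancellation between the infinitely many poles by positivity. In Section~\ref{sec:most} we pass from the divergence of one coefficient in $\varepsilon$ to divergence for actual values of $\varepsilon$. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}.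

\section{From submanifolds to involutions and back}\label{sec:inv}

Fix $\lambda_1,\dots,\lambda_p>1$ and $\gamma_j=\lambda_j/(1+\lambda_j^2)$. The substitution \eqref{eq:coord} has determinant $1-\lambda_j^2\neq0$ in each pair of variables, so $(\xi,\eta)$ are coordinates. Let $T_{1j}$ be the linear involution $\xi_j\mapsto\lambda_j\eta_j$, $\eta_j\mapsto\lambda_j^{-1}\xi_j$ that fixes the other coordinates, and let $\Gamma$ be the group of order $2^p$ generated by the $T_{1j}$. A product of $k$ distinct generators fixes a subspace of codimension $k$. Put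
\[
\kappa_j=\frac{(\lambda_j^2-1)^2}{1+\lambda_j^2},\qquad Z^0(x)=\big(i(\xi_j+\lambda_j\eta_j),\ \kappa_j\xi_j\eta_j\big)_{1\le j\le p}.
\]

\begin{lemma}[The quadric]\label{lem:quadric}
In the coordinates \eqref{eq:coord}:
\begin{enumerate}
\item[(a)] the map $(z',w')\mapsto(\bar w',\bar z')$ is $\rho(\xi,\eta)=(\bar\eta,\bar\xi)$;
\item[(b)] $z_jw_j+\gamma_j(z_j^2+w_j^2)=\kappa_j\xi_j\eta_j$, so $Z^0$ is the projection $\pi_1$ of the product quadric;
\item[(c)] a holomorphic germ $f$ at $0$ satisfies $Z^0\circ f=Z^0$ if and only if $f\in\Gamma$.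
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At the point $(\bar\eta,\bar\xi)$ the coordinates \eqref{eq:coord} take the values $i(\bar\eta_j+\lambda_j\bar\xi_j)=\bar w_j$ and $-i(\bar\xi_j+\lambda_j\bar\eta_j)=\bar z_j$.

(b) Dropping the index $j$, we have $zw=\lambda(\xi^2+\eta^2)+(1+\lambda^2)\xi\eta$ and $z^2+w^2=-(1+\lambda^2)(\xi^2+\eta^2)-4\lambda\xi\eta$. Since $\gamma(1+\lambda^2)=\lambda$, the squares cancel, and the coefficient of $\xi\eta$ is $(1+\lambda^2)-4\lambda^2/(1+\lambda^2)=\kappa$.

(c) $Z^0(x)$ determines the sum and the product of $\xi_j$ and $\lambda_j\eta_j$, hence exactly the unordered pairs $\{\xi_j,\lambda_j\eta_j\}$, and $T_{1j}$ exchanges $\xi_j$ and $\lambda_j\eta_j$. So the fibers of $Z^0$ are the orbits of $\Gamma$. If $Z^0\circ f=Z^0$ on a ball, the ball is the finite union of the closed sets $\{f=T\}$, $T\in\Gamma$. One of them has interior, and then $f=T$ by the identity theorem.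
\end{proof}

We use twice the linearization of finite groups by averaging. If $\mathcal{D}$ is a finite group of germs of biholomorphisms fixing $0$, define $\Phi$ by
\begin{equation}\label{eq:avg}
\Phi^{-1}=\frac1{|\mathcal{D}|}\sum_{f\in\mathcal{D}}Df(0)^{-1}\circ f .
\end{equation}
The right side is tangent to the identity. For $f_0\in\mathcal{D}$ we have $Df(0)^{-1}=Df_0(0)\,D(ff_0)(0)^{-1}$, so reindexing the sum gives $\Phi^{-1}f_0=Df_0(0)\Phi^{-1}$. Thus $f_0=\Phi\,Df_0(0)\,\Phi^{-1}$ for all $f_0\in\mathcal{D}$.

\begin{lemma}[Deck transformations]\label{lem:deck}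
Let $M$ be given by \eqref{eq:M}. In the coordinates \eqref{eq:coord}, $f\mapsto Df(0)$ is an injective homomorphism from the deck group $\mathcal{D}$ of $\pi_1$ into $\Gamma$. If $|\mathcal{D}|=2^p$, then exactly $p$ elements of $\mathcal{D}$ have a fixed-point set of codimension $1$; they are commuting involutions $\tau_{1j}$ with linear parts $T_{1j}$, and they generate $\mathcal{D}$. The linear parts of $\tau_1,\tau_2,\sigma$ are
\[
T_1:\xi_j\mapsto\lambda_j\eta_j,\ \eta_j\mapsto\lambda_j^{-1}\xi_j;\qquad T_2:\xi_j\mapsto\lambda_j^{-1}\eta_j,\ \eta_j\mapsto\lambda_j\xi_j;\qquad S=T_1T_2,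
\]
and $S=\operatorname{diag}(\mu,\mu^{-1})$ with $\mu_j=\lambda_j^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quadric}(b), $\pi_1=(z_j,\varphi_j)_j$ with $z_j=i(\xi_j+\lambda_j\eta_j)$ and $\varphi_j=\kappa_j\xi_j\eta_j+O(3)$. The lowest order terms of $\pi_1\circ f=\pi_1$ say $Z^0\circ Df(0)=Z^0$, so $Df(0)\in\Gamma$. Suppose $f=\mathrm{id}+h+O(d+1)$ with $h$ homogeneous of degree $d\ge2$. From $z_j\circ f=z_j$ we get $h_{\xi_j}=-\lambda_jh_{\eta_j}$. The terms of degree $d+1$ in $\varphi_j\circ f=\varphi_j$ give $\xi_jh_{\eta_j}+\eta_jh_{\xi_j}=(\xi_j-\lambda_j\eta_j)h_{\eta_j}=0$. Hence $h=0$, and the homomorphism is injective. If $|\mathcal{D}|=2^p$ it is onto, and \eqref{eq:avg} gives $\mathcal{D}=\Phi\Gamma\Phi^{-1}$; conjugation preserves the codimension of fixed-point sets. Finally $T_1=T_{11}\cdots T_{1p}$, and $T_2=\rho T_1\rho$ is the composition $(\xi,\eta)\mapsto(\bar\eta,\bar\xi)\mapsto(\lambda\bar\xi,\lambda^{-1}\bar\eta)\mapsto(\lambda^{-1}\eta,\lambda\xi)$. Applying $T_1$ to the last point gives $(\lambda^2\xi,\lambda^{-2}\eta)$.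
\end{proof}

Conversely, every such family of involutions comes from a submanifold. This lets us construct examples entirely on the side of maps.

\begin{lemma}[Realization]\label{lem:realization}
Let $\tau_{11},\dots,\tau_{1p}$ be commuting holomorphic involutions of $(\mathbb{C}^{2p},0)$ with linear parts $T_{1j}$, and let $\rho(\xi,\eta)=(\bar\eta,\bar\xi)$. There are a real analytic $M\subset\mathbb{C}^{2p}$ of the form \eqref{eq:M} with $2^p$ deck transformations and a biholomorphism $(\mathbb{C}^{2p},0)\to(\mathcal{M},0)$ that carries $\rho$ to $\rho$ and the $\tau_{1j}$ to the generators of the deck group.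
\end{lemma}

\begin{proof}
The functions $z$ on $\mathcal{M}$ must be invariant under all $\tau_{1j}$, and $w=\overline{z\circ\rho}$. So apply \eqref{eq:avg} to the finite group generated by the $\tau_{1j}$, which gives $\tau_{1j}=\Phi T_{1j}\Phi^{-1}$ with $\Phi$ tangent to the identity, and put
\[
Z=Z^0\circ\Phi^{-1},\qquad W=\overline{Z\circ\rho}.
\]
Both maps are holomorphic, and $W\circ\rho=\overline{Z}$, $Z\circ\rho=\overline{W}$. The linear parts of $Z_j$ and $W_j$, $j\le p$, are the forms \eqref{eq:coord}, so $(Z',W')$ is a local biholomorphism, and we define $\varphi_j$ by $Z_{p+j}=\varphi_j(Z',W')$. Since $Z_{p+j}=\kappa_j\xi_j\eta_j+O(3)$, Lemma~\ref{lem:quadric}(b) gives $\varphi_j=z_jw_j+\gamma_j(z_j^2+w_j^2)+O(3)$. Moreover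
\[
W_{p+j}=\overline{\varphi_j(Z'\circ\rho,W'\circ\rho)}=\overline{\varphi_j(\overline{W'},\overline{Z'})}=\bar\varphi_j(W',Z').
\]
Let $M=\{z''=\varphi(z',\bar z')\}$. Then $(Z,W)$ is a biholomorphism onto $\mathcal{M}$, it satisfies $(Z,W)\circ\rho=(\overline{W},\overline{Z})$, and $\pi_1$ corresponds to $Z$. A germ $f$ satisfies $Z\circ f=Z$ if and only if $\Phi^{-1}f\Phi$ preserves $Z^0$, so by Lemma~\ref{lem:quadric}(c) the deck group corresponds to $\Phi\Gamma\Phi^{-1}$. It has $2^p$ elements, and those with a fixed-point set of codimension $1$ are the $\Phi T_{1j}\Phi^{-1}=\tau_{1j}$.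
\end{proof}

\begin{remark}\label{rem:coord}
The existence of a convergent normal form does not depend on the holomorphic coordinates. Let $\tilde\sigma=\iota\sigma\iota^{-1}$ with $\iota$ biholomorphic and $L=D\iota(0)$. If $\Psi^{-1}\tilde\sigma\Psi$ commutes with the linear part $LSL^{-1}$ of $\tilde\sigma$, then $L^{-1}(\Psi^{-1}\tilde\sigma\Psi)L=(\iota^{-1}\Psi L)^{-1}\sigma(\iota^{-1}\Psi L)$ commutes with $S$, and the two normal forms converge or diverge together.
\end{remark}

\section{Formal normal forms and the exponent}\label{sec:formal}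

From now on $\mu_1,\dots,\mu_p$ are non-resonant. To handle the parameter $\varepsilon$ we allow coefficients in a commutative $\mathbb{C}$-algebra $R$; the cases needed are $\mathbb{C}$, $\mathbb{C}[\varepsilon]$ and $\mathbb{C}[\varepsilon]/(\varepsilon^k)$. A formal map over $R$ is invertible if and only if its linear part is, because the inverse is found degree by degree.

Let $D=\operatorname{diag}(\nu_i)$ with non-zero \emph{complex} entries, and let $x^\alpha e_i$ denote the map whose $i$-th component is $x^\alpha$ and whose other components vanish. The operator $\psi\mapsto D\psi-\psi\circ D$ multiplies $x^\alpha e_i$ by the complex number $\nu_i-\nu^\alpha$, which is either $0$ or invertible in $R$. Call $x^\alpha e_i$ \emph{$D$-resonant} if $\nu^\alpha=\nu_i$. A formal map commutes with $D$ if and only if it has only $D$-resonant monomials. For $D=S$ the monomial $\xi^a\eta^b$ is multiplied by $\mu^{a-b}$, so by non-resonance it is resonant in the component $\xi_j$ (resp.\ $\eta_j$) exactly when its weight is $e_j$ (resp.\ $-e_j$). Thus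 the maps commuting with $S$ are those of the form
\begin{equation}\label{eq:commS}
\xi_j\mapsto\xi_jA_j(\zeta),\qquad\eta_j\mapsto\eta_jB_j(\zeta).
\end{equation}
If such a map has linear part $S$ and preserves $\zeta$, meaning that $\zeta_j\circ\sigma=\zeta_j$ for all $j$, then $A_jB_j=1$, and the map is $N_F$ with $F_j=\log(A_j/\mu_j)$.

\begin{lemma}[Normalized normal form]\label{lem:normalized}
Let $\sigma=D+f$ with $f=O(2)$. There is a unique pair $(\Psi,\sigma^*)$ with $\sigma\Psi=\Psi\sigma^*$, where $\Psi=\mathrm{id}+\psi$, $\psi=O(2)$ has no $D$-resonant monomial, and $\sigma^*=D+s$, $s=O(2)$, commutes with $D$. The coefficients of $x^\alpha$ in $\psi$ and $s$ are polynomials, depending only on $D$, in the coefficients of $f$ of degree $\le|\alpha|$. If the coefficients of $x^\beta$ in $f$ are given the grade $|\beta|-1$, every monomial of these polynomials has total grade $|\alpha|-1$.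
\end{lemma}

\begin{proof}
The equation is $D\psi+f(\mathrm{id}+\psi)=s+\psi(D+s)$. In degree $m$ it reads
\[
D\psi_m-\psi_m\circ D-s_m=\big[\psi(D+s)-\psi\circ D-f(\mathrm{id}+\psi)\big]_m ,
\]
and the right side is a polynomial in the coefficients of $f_k$, $k\le m$, and $\psi_k,s_k$, $k<m$. Its resonant part determines $s_m$; its non-resonant part, divided by $\nu_i-\nu^\alpha$, determines $\psi_m$. For the grading take $R=\mathbb{C}$ and $t\neq0$. By uniqueness the pair for $t^{-1}\sigma(tx)$ is $(t^{-1}\Psi(tx),t^{-1}\sigma^*(tx))$. So multiplying each coefficient of $x^\beta$ in $f$ by $t^{|\beta|-1}$ multiplies the value of the polynomial by $t^{|\alpha|-1}$.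
\end{proof}

Since the polynomials are universal, forming $\sigma^*$ commutes with evaluation at a value of $\varepsilon$ and with reduction modulo $\varepsilon^k$.

\begin{lemma}[Conjugacies between normal forms]\label{lem:conj}
Over $R$, let $\sigma^*,\hat\sigma$ commute with $S$ and have linear part $S$, and let $\Theta$ be an invertible formal map with $\sigma^*\Theta=\Theta\hat\sigma$.
\begin{enumerate}
\item[(a)] $\Theta$ commutes with $S$, and $\zeta\circ\Theta=\chi(\zeta)$ for an admissible $\chi$.
\item[(b)] If $\sigma^*=N_F$, then $\hat\sigma=N_{F\circ\chi}$.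
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $\Theta$ has non-resonant monomials, let $d\geq1$ be their lowest degree, and write $\Theta=\Theta'+\Delta+O(d+1)$ with $\Theta'$ resonant and $\Delta\neq0$ non-resonant, homogeneous of degree $d$. Then $\sigma^*\Theta=\sigma^*\Theta'+S\Delta+O(d+1)$ and $\Theta\hat\sigma=\Theta'\hat\sigma+\Delta\circ S+O(d+1)$. The maps $\sigma^*\Theta'$ and $\Theta'\hat\sigma$ commute with $S$, so the non-resonant parts in degree $d$ give $S\Delta=\Delta\circ S$, and $\Delta=0$, a contradiction. So $\Theta$ has the form \eqref{eq:commS}, with units $A_j,B_j$ because $\Theta$ is invertible, and $\chi_j=\zeta_jA_jB_j$.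

(b) We have $\chi(\zeta\circ\hat\sigma)=\zeta\circ\Theta\hat\sigma=\zeta\circ N_F\Theta=\chi(\zeta)$. Applying $\chi^{-1}$ shows that $\hat\sigma$ preserves $\zeta$, so $\hat\sigma=N_{\hat F}$. The $\xi_j$-components of $N_F\Theta=\Theta N_{\hat F}$ read $\mu_je^{F_j\circ\chi}\xi_jA_j=\mu_je^{\hat F_j}\xi_jA_j$. Hence $\hat F=F\circ\chi$.
\end{proof}

Non-resonance alone gives the form \eqref{eq:commS}, with $2p$ series. Reversibility halves their number.

\begin{lemma}[Reversible maps]\label{lem:reversible}
Over $R$, let $\tau_1,\tau_2$ be formal involutions with linear parts $T_1,T_2$. Then the normalized normal form of $\sigma=\tau_1\tau_2$ is $N_F$ for a formal map $F$ with $F(0)=0$.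
\end{lemma}

\begin{proof}
Let $\sigma^*=\Psi^{-1}\sigma\Psi$ be the normalized normal form, $\tau_l^*=\Psi^{-1}\tau_l\Psi$ for $l=1,2$, and write $\tau_l^*=T_l\theta_l$ with $\theta_l$ tangent to the identity. From $\tau_l\sigma=\sigma^{-1}\tau_l$ we get $\theta_l\sigma^*=\big(T_l(\sigma^*)^{-1}T_l\big)\theta_l$. Since $T_lST_l=S^{-1}$, the map $T_l(\sigma^*)^{-1}T_l$ has linear part $S$ and commutes with $S$. By Lemma~\ref{lem:conj}(a), $\zeta\circ\theta_l=\chi(\zeta)$, and $\chi$ is tangent to the identity. As $T_l$ preserves $\zeta$, we have $\zeta\circ\tau_l^*=\chi(\zeta)$, and $(\tau_l^*)^2=\mathrm{id}$ gives $\chi\circ\chi=\mathrm{id}$. If $\chi=\mathrm{id}+h+O(d+1)$ with $h$ homogeneous of degree $d\ge2$, then $\chi\circ\chi=\mathrm{id}+2h+O(d+1)$, so $h=0$. Thus $\chi=\mathrm{id}$, both $\tau_l^*$ preserve $\zeta$, and so does $\sigma^*=\tau_1^*\tau_2^*$.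
\end{proof}

Lemma~\ref{lem:conj} assumes that both normal forms have linear part $S$. The definition of a normal form only requires commutation with $S$, and the eigenvalues may be permuted. For example, for $p=2$ the diagonal map $S'$ with entries $\mu_1,\mu_2$ on $\xi_1,\eta_1$ and $\mu_1^{-1},\mu_2^{-1}$ on $\xi_2,\eta_2$ is a normal form of $S=N_0$, and it does not preserve $\zeta$. This cannot happen when $J_F\not\equiv0$. Call a permutation of the coordinates \emph{pair-preserving} if it preserves the partition into the pairs $\{\xi_j,\eta_j\}$. Conjugation by such a permutation preserves the form \eqref{eq:commS}.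

\begin{lemma}[Permuted eigenvalues]\label{lem:perm}
Let $R=\mathbb{C}$ and $J_F\not\equiv0$. Let $\hat\sigma$ commute with $S$ and be formally conjugate to $N_F$, by a map with arbitrary linear part. Then there is a pair-preserving permutation $P$ such that $P^{-1}\hat\sigma P$ has linear part $S$.
\end{lemma}

\begin{proof}
The linear part $S'$ of $\hat\sigma$ commutes with $S$, whose entries are distinct, so $S'$ is diagonal; it is also conjugate to $S$. Hence $P^{-1}S'P=S$ for a permutation $P$ of the coordinates, $x_i\circ P=x_{\pi(i)}$. We must show that $P$ is pair-preserving.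

The map $P^{-1}\hat\sigma P$ need not commute with $S$, so we first normalize. Let $\sigma^\flat=\Psi^{-1}\hat\sigma\Psi$ be the normalized normal form of $\hat\sigma$ for $D=S'$. Conjugation by $S$ fixes $\hat\sigma$ and multiplies each monomial $x^\alpha e_i$ by a non-zero number, so $(S^{-1}\Psi S,S^{-1}\sigma^\flat S)$ has all the properties in Lemma~\ref{lem:normalized}. By uniqueness $\sigma^\flat$ commutes with $S$, so its components are $x_ia_i(\zeta)$. It also commutes with $S'$, so $\sigma^\sharp=P^{-1}\sigma^\flat P$ commutes with $S$ and has linear part $S$. By Lemma~\ref{lem:conj}, $\sigma^\sharp=N_{F^\sharp}$ with $F^\sharp=F\circ\chi$, and $J_{F^\sharp}=(J_F\circ\chi)J_\chi\not\equiv0$.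

The $i$-th component of $\sigma^\sharp$ is $x_i\,a_{\pi^{-1}(i)}(\zeta\circ P)$. So every monomial $\zeta^\beta$ that occurs in some $e^{F^\sharp_j}$ is also a monomial in $\zeta_1\circ P,\dots,\zeta_p\circ P$. Suppose that $P$ is not pair-preserving. Then some $\zeta_l\circ P$ is a product $x_ix_{i'}$ with $x_i\in\{\xi_a,\eta_a\}$, $x_{i'}\in\{\xi_b,\eta_b\}$, $a\ne b$. Each coordinate divides exactly one $\zeta_l\circ P$, so $x_i$ and $x_{i'}$ have the same exponent in every monomial in $\zeta\circ P$; thus $\beta_a=\beta_b$. The derivation $\zeta_a\partial_{\zeta_a}-\zeta_b\partial_{\zeta_b}$ therefore kills each $e^{F_j^\sharp}$ and each $F^\sharp_j$. This is a non-trivial linear relation over the integral domain $\mathbb{C}[[\zeta]]$ between two columns of the Jacobian matrix of $F^\sharp$, so $J_{F^\sharp}\equiv0$, a contradiction.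
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $\sigma$ have linear part $S$ and be formally conjugate to $N_F$.
\begin{enumerate}
\item[(a)] For every admissible $\chi$, $N_{F\circ\chi}$ is a Poincar\'e--Dulac normal form of $\sigma$.
\item[(b)] If $J_F\not\equiv0$, every Poincar\'e--Dulac normal form of $\sigma$ is $PN_{F\circ\chi}P^{-1}$ with $\chi$ admissible and $P$ a pair-preserving permutation. In particular, if one of them converges, then $F\circ\chi$ converges for some admissible $\chi$.
\end{enumerate}
\end{proposition}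

\begin{proof}
(a) Let $\chi_j=\zeta_jU_j$ and $\Theta=(\xi_jU_j(\zeta),\eta_j)_j$, so that $\zeta\circ\Theta=\chi(\zeta)$. Both $N_F\Theta$ and $\Theta N_{F\circ\chi}$ have the components $\mu_je^{F_j\circ\chi}U_j\xi_j$ and $\mu_j^{-1}e^{-F_j\circ\chi}\eta_j$.

(b) Let $\hat\sigma$ be a normal form and $P$ as in Lemma~\ref{lem:perm}. Then $P^{-1}\hat\sigma P$ commutes with $S$, has linear part $S$ and is conjugate to $N_F$. Apply Lemma~\ref{lem:conj}.
\end{proof}

\section{The curve of critical values}\label{sec:fold}

We now attach to a degenerate exponent a series in one variable that is unchanged by $F\mapsto F\circ\chi$. Let $F=(F_1,F_2)$ be a formal map of $\zeta=(\zeta_1,\zeta_2)$ over $R$ with $F(0)=0$. We call $F$ a \emph{fold} if $J_F(0)=0$ and the linear parts of $F_2$ and $J_F$ form an invertible matrix. Then $(F_2,J_F)$ is an invertible formal map, so there is a unique formal curve $c_F(s)$, $c_F(0)=0$, with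
\begin{equation}\label{eq:curve}
F_2(c_F(s))=2s,\qquad J_F(c_F(s))=0 .
\end{equation}
Put $v_F(s)=F_1(c_F(s))$. The curve $c_F$ is the critical curve, parametrized by the value of $F_2$, and $s\mapsto(v_F(s),2s)$ is the curve of critical values. By uniqueness, forming $c_F$ and $v_F$ commutes with evaluation at a value of $\varepsilon$ and with reduction modulo $\varepsilon^k$.

\begin{lemma}\label{lem:invariance}
Let $F$ be a fold and $\chi$ an invertible formal map. Then $F\circ\chi$ is a fold and $v_{F\circ\chi}=v_F$. If $R=\mathbb{C}$ and $F\circ\chi$ converges, then $v_F$ converges.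
\end{lemma}

\begin{proof}
Let $\hat F=F\circ\chi$. Then $J_{\hat F}=(J_F\circ\chi)J_\chi$ vanishes at $0$, and since $J_F(0)=0$ its differential there is $J_\chi(0)\,dJ_F(0)\chi'(0)$. So the matrix of linear parts of $(F_2,J_F)$ is multiplied on the left by $\operatorname{diag}(1,J_\chi(0))$ and on the right by $\chi'(0)$, and it stays invertible. The curve $\chi^{-1}\circ c_F$ solves \eqref{eq:curve} for $\hat F$, hence equals $c_{\hat F}$, and $\hat F_1(c_{\hat F})=F_1(c_F)$. If $\hat F$ converges, the holomorphic inverse function theorem applied to $(\hat F_2,J_{\hat F})$ gives a convergent solution of \eqref{eq:curve}. By uniqueness it is $c_{\hat F}$, so $v_F=\hat F_1(c_{\hat F})$ converges.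
\end{proof}

The folds that we use are perturbations of
\[
F^0=\big(2(\zeta_1-\zeta_2)^2,\ 2(\zeta_1+\zeta_2)\big),
\]
for which $J_{F^0}=16(\zeta_1-\zeta_2)$, $c_{F^0}(s)=(s/2,s/2)$ and $v_{F^0}=0$. If $F=F^0+O(3)$, then $J_F=16(\zeta_1-\zeta_2)+O(2)$, so $F$ is a fold and $J_F\not\equiv0$. For the last step of the proof we need to know how fast the degree in $\varepsilon$ grows.

\begin{lemma}\label{lem:degree}
Let $F=F^0+O(3)$ over $\mathbb{C}[\varepsilon]$, and assume that the coefficients of $\zeta^\beta$ in $F$ have degree $\le2|\beta|$ in $\varepsilon$. Then $v_F=\sum_{n\ge2}v_n(\varepsilon)s^n$ with $\deg v_n\le6n$.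
\end{lemma}

\begin{proof}
Let $F_{1,\beta},F_{2,\beta}$, $|\beta|\ge3$, be the free coefficients. The linear part of $(F_2,J_F)$ does not depend on them, so solving \eqref{eq:curve} degree by degree shows that $v_n$ is a universal polynomial in them. For $t\ne0$ let $F^t=(t^{-2}F_1(t\zeta),t^{-1}F_2(t\zeta))$, again of the form $F^0+O(3)$. Then $J_{F^t}(\zeta)=t^{-1}J_F(t\zeta)$, so $c_{F^t}(s)=t^{-1}c_F(ts)$ and $v_{F^t}(s)=t^{-2}v_F(ts)$. Hence, if $F_{1,\beta}$ has grade $|\beta|-2$ and $F_{2,\beta}$ has grade $|\beta|-1$, every monomial of $v_n$ has total grade $n-2$. The grades are positive, so $v_0=v_1=0$. For $|\beta|\ge3$ we have $2|\beta|\le6(|\beta|-2)\le6(|\beta|-1)$: the degree in $\varepsilon$ of each coefficient is at most $6$ times its grade. Therefore $\deg v_n\le6(n-2)$.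
\end{proof}

\section{The family}\label{sec:family}

Let $p=2$, $\lambda_1,\lambda_2>1$ and $\log\lambda_1/\log\lambda_2\notin\mathbb{Q}$.

\subsection{The unperturbed map}

Put
\[
\Lambda_1=\lambda_1e^{(\zeta_1-\zeta_2)^2},\qquad \Lambda_2=\lambda_2e^{\zeta_1+\zeta_2},
\]
and let $\tau^0_{1j}$ be the map $\xi_j\mapsto\Lambda_j(\zeta)\eta_j$, $\eta_j\mapsto\Lambda_j(\zeta)^{-1}\xi_j$ that fixes the other two coordinates. It preserves $\zeta$. Hence its square is $\xi_j\mapsto\Lambda_j\Lambda_j^{-1}\xi_j$, $\eta_j\mapsto\Lambda_j^{-1}\Lambda_j\eta_j$, and $\tau^0_{11},\tau^0_{12}$ are commuting involutions with linear parts $T_{11},T_{12}$. Let $\tau_1^0=\tau^0_{11}\tau^0_{12}$ and $\tau_2^0=\rho\tau_1^0\rho$. Since $\zeta\circ\rho=\bar\zeta$ and $\Lambda_j$ has real coefficients, the computation of $T_2$ in Lemma~\ref{lem:deck} holds with $\Lambda_j$ in place of $\lambda_j$: $\tau_2^0$ is $\xi_j\mapsto\Lambda_j^{-1}\eta_j$, $\eta_j\mapsto\Lambda_j\xi_j$, and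
\[
\sigma_0=\tau_1^0\tau_2^0:\quad\xi_j\mapsto\Lambda_j^2\xi_j,\quad\eta_j\mapsto\Lambda_j^{-2}\eta_j,\qquad\text{that is, }\sigma_0=N_{F^0}.
\]

\subsection{The perturbation}

The simplest way to perturb commuting involutions is to conjugate them all by one map. If that map commuted with $\rho$, it would conjugate $\sigma_0$ as well and nothing would change. We therefore use a flow that $\rho$ reverses, built from the near-resonant monomials of Section~\ref{sec:model2}. For $q\ge5$ let $k_q=\lfloor q\log\lambda_2/\log\lambda_1\rfloor+1\ge1$, so that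
\begin{equation}\label{eq:delta}
0<\delta_q:=k_q\log\lambda_1-q\log\lambda_2\le\log\lambda_1 .
\end{equation}
Put $m_q=\xi_1^{k_q}\eta_2^q$, $m_q'=\eta_1^{k_q}\xi_2^q$ and
\[
g=\sum_{q\ge5}(m_q+m_q'),\qquad E=\xi_1\partial_{\xi_1}-\eta_1\partial_{\eta_1},\qquad X=gE .
\]
The series $g$ converges in the unit polydisc and has order $\ge6$. The field $E$ preserves degrees and multiplies a series of weight $Q=(Q_1,Q_2)$ by $Q_1$; in particular $E\zeta_j=0$. The restriction $q\ge5$ will keep the terms of order $\le2$ of the exponent equal to those of $F^0$.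

We recall formal flows. Let $A=\sum A_i\partial_{x_i}$ be a vector field over $R$ with $A_i=O(2)$. It raises orders, so $\exp A=\sum_kA^k/k!$ is a well-defined operator on $R[[x]]$. By the Leibniz rule it is multiplicative, so it is composition with the formal map $e^A$ whose components are $(\exp A)x_i$: $u\circ e^A=(\exp A)u$. The map $e^A$ is tangent to the identity, and $e^{tA}e^{t'A}=e^{(t+t')A}$.

Since $X(0)=0$, for each $T>0$ the flow $\phi_t$ of $X$ is defined for real $|t|\le T$ on a neighborhood of $0$ and is holomorphic in $x$. We have $\partial_t^k(x_i\circ\phi_t)=(X^kx_i)\circ\phi_t$, and $X^kx_i=O(6k+1)$. So the coefficient of $x^\alpha$ in $x_i\circ\phi_t$ is a polynomial in $t$ of degree $\le(|\alpha|-1)/6$, and Taylor's formula in $t$ shows that the Taylor series of $\phi_t$ in $x$ is $e^{tX}$. We write $e^{tX}$ for both; note that $e^{tX}=\mathrm{id}+O(7)$.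

The symmetry of $g$ gives $\overline{g(\bar\eta,\bar\xi)}=g(\xi,\eta)$. Writing vectors as $(\xi_1,\xi_2;\eta_1,\eta_2)$, we have $X(\rho x)=g(\bar\eta,\bar\xi)(\bar\eta_1,0;-\bar\xi_1,0)$, and applying the real-linear map $\rho$ gives $g(x)(-\xi_1,0;\eta_1,0)=-X(x)$. Hence $\rho e^{\varepsilon X}\rho=e^{-\varepsilon X}$ for real $\varepsilon$.

For $\varepsilon\in\mathbb{R}$ let $\tau^\varepsilon_{1j}=e^{\varepsilon X}\tau^0_{1j}e^{-\varepsilon X}$. These are commuting holomorphic involutions with linear parts $T_{1j}$, and Lemma~\ref{lem:realization} gives a submanifold $M_\varepsilon\subset\mathbb{C}^4$ as in Theorem~\ref{thm:A}. In the coordinates $x$ we have $\tau_1^\varepsilon=e^{\varepsilon X}\tau_1^0e^{-\varepsilon X}$ and $\tau_2^\varepsilon=\rho\tau_1^\varepsilon\rho=e^{-\varepsilon X}\tau_2^0e^{\varepsilon X}$, so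
\begin{equation}\label{eq:sigmaeps}
\sigma_\varepsilon=e^{\varepsilon X}\,\tau_1^0\,e^{-2\varepsilon X}\,\tau_2^0\,e^{\varepsilon X}.
\end{equation}
These formulas also define $\tau^\varepsilon_1,\tau^\varepsilon_2,\sigma_\varepsilon$ as formal maps over $\mathbb{C}[\varepsilon]$.

\begin{lemma}\label{lem:family}
The normalized normal form of $\sigma_\varepsilon$ over $\mathbb{C}[\varepsilon]$ is $N_{F^\varepsilon}$ with $F^\varepsilon=F^0+O(3)$. The series $v(s,\varepsilon)=v_{F^\varepsilon}(s)=\sum_{n\ge2}v_n(\varepsilon)s^n$ has coefficients $v_n\in\mathbb{C}[\varepsilon]$ of degree $\le6n$.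
\end{lemma}

\begin{proof}
The form $N_{F^\varepsilon}$ follows from Lemma~\ref{lem:reversible}. By \eqref{eq:sigmaeps}, $\sigma_\varepsilon=\sigma_0+O(7)$. The normalized normal form of $\sigma_0$ is $\sigma_0$, with $\Psi=\mathrm{id}$, so Lemma~\ref{lem:normalized} gives $N_{F^\varepsilon}=\sigma_0+O(7)$. As $\xi_j\zeta^\beta$ has degree $2|\beta|+1$ in $x$, this means $F^\varepsilon=F^0+O(|\zeta|^3)$.

Say that a formal map over $\mathbb{C}[\varepsilon]$ is \emph{tame} if its coefficients of $x^\alpha$ have degree $\le|\alpha|-1$ in $\varepsilon$. Each factor in \eqref{eq:sigmaeps} is tame. A coefficient of $x^\alpha$ in a composition $f\circ h$ is a sum of products of a coefficient of $x^\beta$ in $f$ and $|\beta|$ coefficients of $x^{\alpha^{(l)}}$ in $h$ with $\sum_l|\alpha^{(l)}|=|\alpha|$; for tame $f,h$ the degree is at most $|\beta|-1+\sum_l(|\alpha^{(l)}|-1)=|\alpha|-1$. So $\sigma_\varepsilon$ is tame, and by the grading in Lemma~\ref{lem:normalized} so is $N_{F^\varepsilon}$. Thus the coefficient of $\zeta^\beta$ in $e^{F_j^\varepsilon}$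 has degree $\le2|\beta|$. This bound is additive under products, so it passes to the logarithm $F^\varepsilon_j$. Lemma~\ref{lem:degree} applies.
\end{proof}

\section{The normal form to second order}\label{sec:second}

The normalized normal form is convenient for degree bounds but hard to compute. Since $v$ does not depend on the choice of normal form, we may compute it from another one. In this section $R=\mathbb{C}[\varepsilon]/(\varepsilon^3)$.

\subsection{Composition rules}

For series $a,b$ let $\{a,b\}=aE(b)-bE(a)$, so that the commutator of $aE$ and $bE$ is $\{a,b\}E$. If $a,b\in\varepsilon R[[x]]$ vanish at $0$, then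
\begin{equation}\label{eq:BCH}
e^{aE}\,e^{bE}=e^{(a+b-\frac12\{a,b\})E}.
\end{equation}
Indeed, with $A=aE$, $B=bE$ we have $u\circ e^A\circ e^B=(\exp B)(\exp A)u$. Products of three such operators vanish in $R$, so both $(\exp B)(\exp A)$ and $\exp(A+B+\frac12(BA-AB))$ equal $1+A+B+\frac12A^2+BA+\frac12B^2$, and $BA-AB=-\{a,b\}E$.

For an invertible map $\phi$, $\phi\,e^A\phi^{-1}=e^{\phi_*A}$, where $(\phi_*A)u=A(u\circ\phi)\circ\phi^{-1}$, and $\phi_*(aE)=(a\circ\phi^{-1})\phi_*E$. We claim that $(\tau^0_l)_*E=-E$ for $l=1,2$. For $\tau_1^0$, which is its own inverse, $E\Lambda_j=0$ gives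
\[
E(\xi_1\circ\tau_1^0)=-\Lambda_1\eta_1=-\xi_1\circ\tau_1^0,\qquad E(\eta_1\circ\tau_1^0)=\Lambda_1^{-1}\xi_1=\eta_1\circ\tau_1^0,
\]
and $E$ kills $\xi_2\circ\tau_1^0=\Lambda_2\eta_2$ and $\eta_2\circ\tau_1^0=\Lambda_2^{-1}\xi_2$. Composing with $\tau_1^0$ gives the components $(-\xi_1,0;\eta_1,0)$ of $-E$. For $\tau_2^0$ replace $\Lambda_j$ by $\Lambda_j^{-1}$. Consequently $(\sigma_0)_*E=E$, and with $a^-=a\circ\sigma_0^{-1}$,
\begin{equation}\label{eq:commute}
\sigma_0\,e^{aE}=e^{a^-E}\,\sigma_0,\qquad (a_Q)^-=\Lambda^{-2Q}a_Q,\qquad\Lambda^Q=\Lambda_1^{Q_1}\Lambda_2^{Q_2}.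
\end{equation}
For $Q\ne0$ the series $1-\Lambda^{-2Q}$ has constant term $1-\mu^{-Q}\neq0$ by non-resonance. So if $\langle w\rangle=0$, the equation $u-u^-=w$ has the formal solution $u=\sum_{Q\neq0}w_Q/(1-\Lambda^{-2Q})$, of the same order as $w$.

\subsection{Two conjugations}

Let $h=g\circ\tau_1^0$. Then $\tau_1^0e^{-2\varepsilon gE}\tau_1^0=e^{2\varepsilon hE}$, and \eqref{eq:sigmaeps}, \eqref{eq:BCH} give
\[
e^{\varepsilon X}\sigma_\varepsilon e^{-\varepsilon X}=e^{2\varepsilon gE}\big(\tau_1^0e^{-2\varepsilon gE}\tau_1^0\big)\sigma_0=e^{(\varepsilon w_1+\varepsilon^2w_2)E}\sigma_0,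
\]
with $w_1=2(g+h)$ and $w_2=-2\{g,h\}$. Composition with $\tau_1^0$ changes weights $Q$ to $-Q$, and $\langle g\rangle=0$, so $\langle w_1\rangle=0$. Let $u$ be the solution of $u-u^-=w_1$ above. By \eqref{eq:commute} and two applications of \eqref{eq:BCH},
\[
e^{-\varepsilon uE}e^{(\varepsilon w_1+\varepsilon^2w_2)E}\sigma_0e^{\varepsilon uE}=e^{-\varepsilon uE}e^{(\varepsilon w_1+\varepsilon^2w_2)E}e^{\varepsilon u^-E}\sigma_0=e^{\varepsilon^2w_3E}\sigma_0,
\]
because the terms in $\varepsilon$ add up to $-u+w_1+u^-=0$, and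
\[
w_3=w_2+\tfrac12\big(\{u,w_1\}+\{u,u^-\}-\{w_1,u^-\}\big)=w_2+\tfrac12\{u,w_1\}.
\]
The last equality uses $u^-=u-w_1$, which gives $\{u,u^-\}=\{w_1,u^-\}=-\{u,w_1\}$. Let $G=\langle w_3\rangle$ and solve $u_2-u_2^-=w_3-G$. Conjugation by $e^{\varepsilon^2u_2E}$ produces $e^{\varepsilon^2(-u_2+w_3+u_2^-)E}\sigma_0=e^{\varepsilon^2GE}\sigma_0$, all brackets being divisible by $\varepsilon^4$. Since $EG=0$, the map $e^{\varepsilon^2GE}$ multiplies $\xi_1$ by $e^{\varepsilon^2G}$ and $\eta_1$ by $e^{-\varepsilon^2G}$. We have shown that over $R$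
\begin{equation}\label{eq:Ntilde}
\sigma_\varepsilon\ \text{is conjugate to}\ N_{\tilde F},\qquad\tilde F=(F^0_1+\varepsilon^2G,\ F^0_2),\qquad G=\langle w_2\rangle+\tfrac12\langle\{u,w_1\}\rangle .
\end{equation}

\subsection{The series $G$}

Only products of opposite weights contribute to weight $0$, and $Ea_Q=Q_1a_Q$, so
\[
\langle\{a,b\}\rangle=\sum_Q\big(a_{-Q}\,Q_1b_Q-b_Q\,(-Q_1)a_{-Q}\big)=\sum_Q2Q_1\,a_{-Q}b_Q .
\]
The series $g,h,w_1,u$ contain only the weights $\pm(k_q,-q)$, which are distinct for distinct $q$. Fix $q$ and write $k=k_q$, $Q=(k,-q)$, $m=m_q$, $m'=m_q'$ and $\Omega=\Omega_q=\Lambda_1^{k}\Lambda_2^{-q}$, so that $\Lambda^{2Q}=\Omega^2$ and $mm'=\zeta_1^k\zeta_2^q$. From $m\circ\tau_1^0=(\Lambda_1\eta_1)^k(\Lambda_2^{-1}\xi_2)^q=\Omega m'$ and $m'\circ\tau_1^0=\Omega^{-1}m$ we get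
\[
g_Q=m,\quad g_{-Q}=m',\quad h_Q=\Omega^{-1}m,\quad h_{-Q}=\Omega m',
\]
and the product of the parts of $w_1$ of weights $\pm Q$ is $2(1+\Omega^{-1})m\cdot2(1+\Omega)m'=4(1+\Omega)^2\Omega^{-1}mm'$. Since $u_{\mp Q}=w_{1,\mp Q}/(1-\Omega^{\pm2})$, the weights $\pm Q$ contribute to $\frac12\langle\{u,w_1\}\rangle$ the term
\[
4k\,mm'\,\frac{(1+\Omega)^2}{\Omega}\Big(\frac1{1-\Omega^2}-\frac1{1-\Omega^{-2}}\Big)=4k\,mm'\,\frac{(1+\Omega)^2}{\Omega}\,\frac{1+\Omega^2}{1-\Omega^2}=4k\,mm'\,\frac{(1+\Omega)(1+\Omega^2)}{\Omega(1-\Omega)},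
\]
and to $\langle w_2\rangle=-2\langle\{g,h\}\rangle$ the term
\[
-4k\,mm'\,(\Omega^{-1}-\Omega)=-4k\,mm'\,\frac{(1+\Omega)(1-\Omega)^2}{\Omega(1-\Omega)}.
\]
As $(1+\Omega^2)-(1-\Omega)^2=2\Omega$, the sum is $8k\,mm'(1+\Omega)/(1-\Omega)$. Writing $\Omega_q=e^{\omega_q}$ and using $(1+e^\omega)/(1-e^\omega)=-\coth(\omega/2)$, we obtain
\begin{equation}\label{eq:G}
G=-\sum_{q\ge5}8k_q\,\zeta_1^{k_q}\zeta_2^q\coth\frac{\omega_q}2,\qquad\omega_q=\delta_q+k_q(\zeta_1-\zeta_2)^2-q(\zeta_1+\zeta_2).
\end{equation}
Each term has the shape found in Section~\ref{sec:model2}. It is expanded at $\zeta=0$, where $\omega_q=\delta_q\neq0$, and it has order $k_q+q\ge6$.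

\subsection{The $\varepsilon^2$-coefficient of $v$}

\begin{proposition}\label{prop:V}
We have $v(s,\varepsilon)\equiv\varepsilon^2V(s)\pmod{\varepsilon^3}$, where
\begin{equation}\label{eq:V}
-V(s)=\sum_{q\ge5}8k_q\Big(\frac s2\Big)^{k_q+q}\coth\frac{\delta_q-qs}2 ,
\end{equation}
and the formal series $V$ diverges.
\end{proposition}

\begin{proof}
Over $R$, both $N_{F^\varepsilon}$ and $N_{\tilde F}$ are conjugate to $\sigma_\varepsilon$. By Lemma~\ref{lem:conj}, $\tilde F=F^\varepsilon\circ\chi$ with $\chi$ admissible, and by Lemma~\ref{lem:invariance}, $v\equiv v_{\tilde F}$. Modulo $\varepsilon^2$ we have $\tilde F\equiv F^0$, so $c_{\tilde F}=c_0+\varepsilon^2c_2$ with $c_0(s)=(s/2,s/2)$. Here the choice of a square for $F_1^0$ pays off: both $F^0_1$ and $dF_1^0$ vanish along the diagonal, so the unknown displacement $c_2$ drops out,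
\[
v_{\tilde F}=F^0_1(c_0)+\varepsilon^2dF^0_1(c_0)c_2+\varepsilon^2G(c_0)=\varepsilon^2G(s/2,s/2).
\]
On the diagonal $\omega_q=\delta_q-qs$, which gives \eqref{eq:V}.

The $q$-th term of \eqref{eq:V} has a pole at $s=\delta_q/q$. In a formal sum poles of different terms could conceivably compensate; positivity excludes this. For $\operatorname{Re}s<\delta_q/q$,
\[
\coth\frac{\delta_q-qs}2=1+2\sum_{l\ge1}e^{-l\delta_q}e^{lqs},
\]
locally uniformly; this half-plane contains $0$ because $\delta_q>0$. So each term of \eqref{eq:V} has non-negative Taylor coefficients at $0$, and they are bounded by those of $-V$. If $V$ converged for $|s|<r$, the Taylor series of the $q$-th term would converge there too. But the $q$-th term tends to $+\infty$ as $s\uparrow\delta_q/q$, so $r\le\delta_q/q\le(\log\lambda_1)/q$ by \eqref{eq:delta}. This holds for all $q\ge5$, so $r=0$.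
\end{proof}

\section{Divergence for most parameters}\label{sec:most}

Divergence of one coefficient in $\varepsilon$ says nothing about a single value of $\varepsilon$; indeed $v(\cdot,0)=0$, and $\sigma_0$ is its own convergent normal form. But a polynomial of degree $d$ that is bounded on a set that is not too small grows at most exponentially in $d$ elsewhere. Since $\deg v_n$ is linear in $n$, convergence on such a set would force the convergence of every coefficient in $\varepsilon$.

We recall the terms. A subset of $[-1,1]$ is \emph{meager} if it is a countable union of nowhere dense sets; by Baire's theorem its complement is dense. A set $K\subset\mathbb{C}$ is \emph{polar} if $\iint\log|z-z'|\,d\nu(z)\,d\nu(z')=-\infty$ for every finite Borel measure $\nu\neq0$ whose support is a compact subset of $K$. We use the following standard facts \cite[Cor.~3.2.5 and Chapter~5]{Ran}. A countable union of Borel polar sets is polar. A Borel polar set has Hausdorff dimension $0$. If $K$ is compact and not polar, and $\widehat{\mathbb{C}}\setminus K$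 is connected, this domain has a Green function $\mathcal{G}$ with pole at $\infty$, which is positive and harmonic on $\mathbb{C}\setminus K$, and the Bernstein--Walsh inequality holds: $|P|\le e^{d\,\mathcal{G}}\max_K|P|$ on $\mathbb{C}\setminus K$ for every polynomial $P$ of degree $\le d$.

\begin{lemma}\label{lem:most}
The set $K$ of $\varepsilon\in[-1,1]$ for which $v(\cdot,\varepsilon)$ converges is meager and polar.
\end{lemma}

\begin{proof}
For integers $N\ge1$ let $K_N=\{\varepsilon\in[-1,1]:|v_n(\varepsilon)|\le N^n\text{ for all }n\ge1\}$. These sets are compact and $K=\bigcup_NK_N$. Both assertions rest on one observation: there is no constant $C$ with $|v_n(\varepsilon)|\le C^n$ for all $n\ge1$ and $|\varepsilon|=2$. Otherwise Cauchy's estimate would bound the $\varepsilon^2$-coefficient $V_n$ of $v_n$ by $C^n/4$, and $V$ would converge, contrary to Proposition~\ref{prop:V}.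

\emph{$K_N$ has empty interior.} Suppose $K_N\supset I=[a-b,a+b]$ with $b>0$. The map $\varepsilon(w)=a+\frac b2(w+w^{-1})$ takes the unit circle onto $I$. For a polynomial $P$ of degree $\le d$, the function $w^{-d}P(\varepsilon(w))$ is holomorphic for $|w|\geq1$, including $\infty$, so the maximum principle gives $|P(\varepsilon(w))|\le|w|^d\max_I|P|$ for $|w|\ge1$. Given $\varepsilon$ with $|\varepsilon|=2$, the two roots $w$ of $\varepsilon(w)=\varepsilon$ have product $1$. One of them has $|w|\ge1$, and $|w|-1\le|w+w^{-1}|=2|\varepsilon-a|/b\le6/b$. With $P=v_n$ and $d=6n$ (Lemma~\ref{lem:family}) we get $|v_n(\varepsilon)|\le(1+6/b)^{6n}N^n$, which is impossible. So $K$ is meager.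

\emph{$K_N$ is polar.} Suppose not. The complement of a compact subset of $\mathbb{R}$ in $\widehat{\mathbb{C}}$ is connected, so the Green function $\mathcal{G}$ exists. It is continuous on the circle $|\varepsilon|=2$, say $\mathcal{G}\le C_0$ there, and Bernstein--Walsh gives $|v_n|\le e^{6nC_0}N^n$ on the circle, which is again impossible. So $K$ is a countable union of compact polar sets.
\end{proof}

The elementary first half already yields a dense set of $\varepsilon$ with $v(\cdot,\varepsilon)$ divergent, which suffices to answer the question.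

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $p\ge2$ and let $\mu_j=\lambda_j^2$, $1\le j\le p$, be non-resonant; then $\log\lambda_1/\log\lambda_2\notin\mathbb{Q}$. Fix $\varepsilon\in[-1,1]\setminus K$. Take the involutions $\tau^\varepsilon_{11},\tau^\varepsilon_{12}$ of Section~\ref{sec:family} in the variables with indices $1,2$, and for $3\le j\le p$ the involution $\tau_{1j}:\xi_j\mapsto\lambda_je^{\zeta_j}\eta_j$, $\eta_j\mapsto\lambda_j^{-1}e^{-\zeta_j}\xi_j$. They commute, and Lemma~\ref{lem:realization} gives a submanifold $M\subset\mathbb{C}^{2p}$; for $p=2$ it is $M_\varepsilon$. By Remark~\ref{rem:coord} we may work in the coordinates $x$. As $\rho$ respects the product structure, the map $\sigma$ of $M$ is the product of $\sigma_\varepsilon$ and the maps $\xi_j\mapsto\mu_je^{2\zeta_j}\xi_j$, $\eta_j\mapsto\mu_j^{-1}e^{-2\zeta_j}\eta_j$, $j\ge3$. It is formally conjugate to $N_F$ with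
\[
F=\big(F_1^\varepsilon(\zeta_1,\zeta_2),\,F_2^\varepsilon(\zeta_1,\zeta_2),\,2\zeta_3,\dots,2\zeta_p\big),\qquad J_F=2^{p-2}J_{F^\varepsilon}\not\equiv0 .
\]
(The factors $e^{\zeta_j}$, $j\geq3$, serve only to keep $J_F\not\equiv0$.) Suppose that some Poincar\'e--Dulac normal form of $\sigma$ converges. By Proposition~\ref{prop:reduction}(b), $F\circ\chi$ converges for an admissible $\chi$. Restricting the first two components to $\zeta_3=\dots=\zeta_p=0$, we find that $F^\varepsilon\circ\chi'$ converges, where $\chi'=(\chi_1,\chi_2)(\zeta_1,\zeta_2,0)$. Since $\chi_j$ is $\zeta_j$ times a unit, $\chi'$ is invertible. By Lemma~\ref{lem:invariance}, $v(\cdot,\varepsilon)$ converges, contrary to $\varepsilon\notin K$. This proves Theorem~\ref{thm:B}, and together with Lemma~\ref{lem:most} the case $p=2$ proves Theorem~\ref{thm:A}.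
\end{proof}

\section{Convergence along the axes}\label{sec:C}

We prove Theorem~\ref{thm:C}. By Lemma~\ref{lem:deck}, in the coordinates \eqref{eq:coord} the involutions $\tau_1,\tau_2$ have linear parts $T_1,T_2$, and $\sigma=S+f$ with $f=O(2)$ holomorphic and $\mu_1,\mu_2>1$. By Lemma~\ref{lem:reversible} the normalized normal form is $N_F$, with $\sigma\Psi=\Psi N_F$, $\Psi=\mathrm{id}+\psi$. Let $\nu_1,\dots,\nu_4$ be the entries of $S$.

\subsection{The equation modulo $(\xi_1,\eta_1)^2$}

To isolate $F(0,\zeta_2)$ we compute modulo an ideal that contains $\zeta_1$. It must not contain $\xi_1$, since $F_1$ is read off from the coefficient of $\xi_1$. So let $\mathcal{J}=(\xi_1,\eta_1)^2$ and $\mathcal{B}=\mathbb{C}[[x]]/\mathcal{J}$. We identify $\mathcal{B}$ with the series whose monomials $\xi^a\eta^b$ have $a_1+b_1\le1$. Since $\mathcal{J}$ is spanned by monomials, the decomposition by weights passes to $\mathcal{B}$. Only weights $Q=(q_1,q_2)$ with $|q_1|\le1$ occur, $\mathbb{C}[[\zeta_2]]$ is the part of weight $0$, and the monomials of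 weight $e_j$ are the $\xi_j\zeta_2^n$. Call $(i,Q)$ \emph{non-resonant} if $\mu^Q\ne\nu_i$.

With $N_F=S+s$ the conjugacy equation reads $\nu_i\psi_i-\psi_i\circ N_F+f_i(x+\psi)=s_i$. Define $b_j\in\zeta_2\mathbb{C}[[\zeta_2]]$ by $e^{F_j(0,\zeta_2)}=1+b_j$. Composition with $N_F$ multiplies a series of weight $Q$ by $\mu^Qe^{q_1F_1+q_2F_2}$, which is $\mu^Q(1+b_1)^{q_1}(1+b_2)^{q_2}$ modulo $\mathcal{J}$. Put
\[
\phi_{i,Q}(t_1,t_2)=\big(\nu_i-\mu^Q(1+t_1)^{q_1}(1+t_2)^{q_2}\big)^{-1}\qquad\big((i,Q)\text{ non-resonant}\big),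
\]
which is holomorphic near $t=0$. Recall that $\psi$ has only non-resonant and $s$ only resonant terms, and that $s_{\xi_j}\equiv\mu_j\xi_jb_j$. Taking the non-resonant parts of the equation, and the parts of weight $e_j$ in the components $\xi_j$, we see that the pair $(\psi\bmod\mathcal{J},b)$ is a fixed point of the operator $\mathcal{T}(\psi,b)=(\psi',b')$,
\begin{equation}\label{eq:T}
\psi_i'=-\sum_{Q:\,(i,Q)\text{ non-res.}}\phi_{i,Q}(b)\,\big[f_i(x+\psi)\big]_Q,\qquad b_j'=\frac{\big[f_{\xi_j}(x+\psi)\big]_{e_j}}{\mu_j\xi_j},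
\end{equation}
acting on pairs with $\psi\in\mathcal{B}^4$ of order $\ge2$ and $b\in(\zeta_2\mathbb{C}[[\zeta_2]])^2$. (The class of $f_i(x+\psi)$ in $\mathcal{B}$ depends only on the class of $\psi$. It has order $\geq2$, so its part of weight $e_j$ has order $\geq3$ and $b'_j(0)=0$.)

The operator $\mathcal{T}$ gains one degree. Count the coefficient of $\zeta_2^n$ in $b_j$ in degree $2n+1$, the degree of $\xi_j\zeta_2^n$. Since $f=O(2)$, the terms of degree $d$ of $f_i(x+\psi)$ depend only on the terms of degree $<d$ of $\psi$. The coefficient of $\zeta_2^n$ in $\phi_{i,Q}(b)$ depends on the coefficients of $b$ of index $\le n$, and it enters $\psi'_i$ only in degrees $d\geq2n+2$. So if two pairs agree in degrees $<d$, their images agree in degrees $<d+1$. Hence $\mathcal{T}^n(0,0)$ agrees with the fixed point $(\psi,b)$ in degrees $<n+2$.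

\subsection{No small divisors}

This is where ellipticity is used: $\mu_2>1$, and only the exponent $q_2$ is unbounded. Without the restriction $|q_1|\le1$ the next lemma fails. For the weights $Q=(k_q,-q)$ of Section~\ref{sec:family} we have $\mu^Q(1+t_2)^{-q}=1$ at $t_2=e^{2\delta_q/q}-1\to0$, so $\phi_{i,Q+e_1}$ with $x_i=\xi_1$ has a pole at $(0,t_2)$.

\begin{lemma}\label{lem:divisors}
There are $\delta>0$ and $C_0$ such that $|\phi_{i,Q}(t)|\le C_0$ for $|t_1|,|t_2|\le2\delta$ and all non-resonant $(i,Q)$ with $|q_1|\le1$.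
\end{lemma}

\begin{proof}
Choose $\delta_1\in(0,\frac12]$ with $A:=\mu_2(1-\delta_1)>1$, and let $|t_j|\le\delta_1$. The modulus of $(\mu_1(1+t_1))^{q_1}$ lies between $(2\mu_1)^{-1}$ and $2\mu_1$, and $|\mu_2(1+t_2)|\ge A$. So $\Pi=\mu^Q(1+t_1)^{q_1}(1+t_2)^{q_2}$ satisfies $|\Pi|\ge(2\mu_1)^{-1}A^{q_2}$ for $q_2\ge0$ and $|\Pi|\le2\mu_1A^{-|q_2|}$ for $q_2\le0$. Choose $q_*$ so that $|\Pi|\ge2\max_l\nu_l$ for $q_2\ge q_*$ and $|\Pi|\le\frac12\min_l\nu_l$ for $q_2\le-q_*$. In both cases $|\nu_i-\Pi|\ge\frac12\min_l\nu_l$. For the finitely many remaining non-resonant $(i,Q)$, $\nu_i-\Pi$ does not vanish at $t=0$, so it is bounded away from $0$ on $|t_j|\le2\delta$ for some $\delta\le\delta_1/2$.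
\end{proof}

\subsection{Majorants}

For $r>0$ and $a=\sum a_\alpha x^\alpha\in\mathcal{B}$ let $\|a\|_r=\sum|a_\alpha|r^{|\alpha|}\in[0,\infty]$. Then $\|aa'\|_r\le\|a\|_r\|a'\|_r$; different weights involve disjoint monomials, so $\|a\|_r=\sum_Q\|a_Q\|_r$; and dividing a series of weight $e_j$ by $\xi_j$ divides the norm by $r$. We show that for small $r$ the operator $\mathcal{T}$ preserves the set
\[
\mathcal{X}_r=\{(\psi,b):\ \|\psi_i\|_r\le r,\ \|b_j\|_r\le\delta\}.
\]
Let $(\psi,b)\in\mathcal{X}_r$. By Lemma~\ref{lem:divisors} and Cauchy's estimates the coefficient of $t^\beta$ in $\phi_{i,Q}$ is at most $C_0(2\delta)^{-|\beta|}$, so $\|\phi_{i,Q}(b)\|_r\le C_0\sum_\beta2^{-|\beta|}=4C_0$. The coefficients of $f$ satisfy $|f_{i,\alpha}|\le C_1r_0^{-|\alpha|}$ for some $C_1,r_0$. Since $\|x_l+\psi_l\|_r\le2r$, we get for $r\le r_0/4$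
\[
\|f_i(x+\psi)\|_r\le C_1\sum_{|\alpha|\ge2}\Big(\frac{2r}{r_0}\Big)^{|\alpha|}\le C_1\Big(\frac{2r}{r_0}\Big)^2\sum_{|\alpha|\ge2}2^{2-|\alpha|}=C_2r^2 ,
\]
with $C_2$ independent of $r$. Hence \eqref{eq:T} gives $\|\psi'_i\|_r\le4C_0C_2r^2$ and $\|b_j'\|_r\le C_2r$. Fix $r\le r_0/4$ with $4C_0C_2r\le1$ and $C_2r\le\delta$. Then $\mathcal{T}\mathcal{X}_r\subset\mathcal{X}_r$, so all iterates $\mathcal{T}^n(0,0)$ lie in $\mathcal{X}_r$. They agree with the fixed point $(\psi,b)$ up to arbitrarily high degree, so every partial sum of the series $\|b_j\|_r$ is at most $\delta$. Thus $b_j$ converges, and so does $F_j(0,\zeta_2)=\log(1+b_j)$, $j=1,2$. The normalization in Lemma~\ref{lem:normalized} is symmetric in the indices $1,2$, and $\mu_1>1$. So the same argument with the ideal $(\xi_2,\eta_2)^2$ shows that $F(\zeta_1,0)$ converges, for the same $F$.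

\subsection{The convergent normal form}

Assume $\det F'(0)\ne0$. The map $H(\zeta)=F(\zeta_1,0)+F(0,\zeta_2)$ converges. Since $F(0)=0$, it agrees with $F$ on both axes, and therefore $H'(0)=F'(0)$. The formal map $\chi=F^{-1}\circ H$ is tangent to the identity and satisfies $\chi(\zeta_1,0)=(\zeta_1,0)$, $\chi(0,\zeta_2)=(0,\zeta_2)$. So $\chi_j$ vanishes on $\zeta_j=0$, that is, $\chi_j=\zeta_jU_j$, and $U_j(0)=1$. Thus $\chi$ is admissible and $F\circ\chi=H$. By Proposition~\ref{prop:reduction}(a), $N_H$ is a Poincar\'e--Dulac normal form of $\sigma$, and it converges. This proves Theorem~\ref{thm:C}. \qed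

\begin{thebibliography}{9}

\bibitem{GS}
Xianghong Gong and Laurent Stolovitch, \emph{Real submanifolds of maximum complex tangent space at a CR singular point, II}, arXiv:1610.03297 (2016).

\bibitem{Ran}
Ransford, \emph{Potential Theory in the Complex Plane}.

\end{thebibliography}
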